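# Two triangles of a grid shape: a plus-shaped counterexample and the crossing criterion

## 1. A pentagon of paths

Take two neighboring grid points $v_1=(0,0)$, $v_2=(1,0)$ and the six other points next to them: $a=(-1,0)$ on the left, $b_1=(0,1)$ and $b_2=(1,1)$ above, $c_1=(0,-1)$ and $c_2=(1,-1)$ below, $d=(2,0)$ on the right. We walk right or down, start and end at outer points, and visit only $v_1,v_2$ in between. Say that two walks *kiss* if they run together for a while (perhaps at one vertex only), one of them coming into the common run from the left and leaving it downward, the other coming in from above and leaving to the right: they touch and separate again.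

A walk that never turns cannot kiss. The walks that turn are
$$p_1=(a,v_1,c_1),\quad p_2=(b_1,v_1,v_2,d),\quad p_3=(a,v_1,v_2,c_2),\quad p_4=(b_1,v_1,v_2,c_2),\quad p_5=(b_2,v_2,d).$$
In the run $\{v_1\}$ the walk $p_1$ comes from the left and leaves downward, while $p_2,p_4$ come from above and leave to the right, so $p_1$ kisses $p_2$ and $p_4$. In the run $\{v_2\}$ the walks $p_3,p_4$ come from the left and leave downward, while $p_5$ comes from above and leaves to the right, so $p_5$ kisses $p_3$ and $p_4$. In the run $\{v_1,v_2\}$, $p_3$ kisses $p_2$. There are no other kisses. The maximal sets of pairwise nonkissing walks are therefore the five pairs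
$$\{p_2,p_5\},\ \{p_2,p_4\},\ \{p_3,p_4\},\ \{p_1,p_3\},\ \{p_1,p_5\}.$$

Single out $Q=\{p_2,p_5\}$: here $p_2$ comes straight down to $v_1$ and then goes straight right, and $p_5$ does the same at $v_2$. Count all nonkissing sets, with a factor $y$ for each element in $Q$ and $x$ for each element outside $Q$:
$$F(x,y)=1+3x+2y+2x^2+2xy+y^2.$$

The five pairs are also ordered. Exchange one walk for another; the two exchanged walks kiss, and we call the move *upward* if the walk removed is the one that comes from above and leaves to the right. This gives
$$Q\lessdot\{p_2,p_4\}\lessdot\{p_3,p_4\}\lessdot\{p_1,p_3\},\qquad Q\lessdot\{p_1,p_5\}\lessdot\{p_1,p_3\},$$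
a lattice of five elements, a pentagon. The elements with exactly one lower cover are $j_1=\{p_2,p_4\}$, $j_2=\{p_3,p_4\}$, $j_3=\{p_1,p_5\}$. Label a cover $a\lessdot b$ by the smallest of these with $a\vee j=b$. On the long side the labels are $j_1,j_2,j_3$ from bottom to top, and on the short side $j_3,j_1$. For each $X$, collect the labels in the interval between $X$ and the meet of its lower covers: this gives $\varnothing$ for $Q$, then $\{j_1\},\{j_2\},\{j_3\}$, and $\{j_1,j_2,j_3\}$ for the top. Ordered by inclusion, these five sets form a poset with a bottom, three atoms and a top. Its Möbius function is $-1$ on covers and $2$ from bottom to top. Summing $\mu(Y,X)x^{\mathrm{rk}X}y^{\mathrm{rk}Y}$ over $Y\le X$,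
$$M(x,y)=1-3x+3xy+2x^2-3x^2y+x^2y^2 .$$

Now substitute. On one side, $M(-x,-y/x)=1+3x+3y+2x^2+3xy+y^2$. On the other,
$$(1-y)^2F\Big(\frac{x+y}{1-y},\frac y{1-y}\Big)=(1-y)^2+3(x+y)(1-y)+2y(1-y)+2(x+y)^2+2(x+y)y+y^2,$$
and expanding gives $1+3x+3y+2x^2+3xy+y^2$ again. The face count of one object and the Möbius function of another determine each other here. Does this happen for every shape?

## 2. Shapes, kissing paths and the two triangles

**Definition 1 (shapes and paths).** A *shape* $\lambda$ is a finite vertex-induced subgraph of $\mathbb Z^2$, with vertical edges oriented downward and horizontal edges oriented to the right. A vertex of $\lambda$ is *interior* if its four lattice neighbors lie in $\lambda$, and a *boundary* vertex otherwise; the interior vertices are $v_1,\dots,v_r$. A *path* is a directed path $(u_0,\dots,u_t)$ in $\lambda$, $t\ge1$, with $u_0,u_t$ boundary vertices and $u_1,\dots,u_{t-1}$ interior.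

For the $3\times4$ rectangle of cells ($4\times5$ vertices), $r=6$. For the shape of Section 1, $r=2$.

**Definition 2 (kissing).** Paths $p,q$ *kiss* if they have a maximal common run of consecutive vertices $(w_0,\dots,w_k)$, $k\ge0$, such that $w_0$ is the first vertex of neither path, $w_k$ is the last vertex of neither path, one of the paths enters $w_0$ from the left and leaves $w_k$ downward, and the other enters $w_0$ from above and leaves $w_k$ to the right.

**Definition 3 (complex and $F$-triangle).** The *reduced nonkissing complex* $\Delta$ has as vertices the paths that kiss at least one path, and as faces the sets of such paths that are pairwise nonkissing. The *lazy path* $q_i$ starts at the first boundary vertex straight above $v_i$, goes straight down to $v_i$ and then straight right to the first boundary vertex. Put $Q=\{q_1,\dots,q_r\}$ and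
$$F(x,y)=\sum_{G\in\Delta}x^{|G|-|G\cap Q|}\,y^{|G\cap Q|}.$$

**Definition 4 (Grid-Tamari order).** If facets satisfy $G'=(G\setminus\{p\})\cup\{p'\}$ with $p\ne p'$, then $p$ and $p'$ kiss; we speak of a *flip*, and set $G\lessdot G'$ when $p$ is the path that enters the kissing run from above and leaves to the right. $L$ is the transitive closure of these relations on the facets.

**Definition 5 (shard intersection order and $M$-triangle).** For a cover $a\lessdot b$ in $L$ let $\ell(a\lessdot b)$ be the unique minimal join-irreducible $j$ with $a\vee j=b$. Let $X_\downarrow$ be the meet of the elements covered by $X$ ($X_\downarrow=X$ if $X=Q$), and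
$$\psi(X)=\{\ell(a\lessdot b):X_\downarrow\le a\lessdot b\le X\},\qquad \Psi=\{\psi(X):X\in L\}\ \text{ordered by inclusion.}$$
With $\mathrm{rk}$ the rank function and $\mu$ the Möbius function of $\Psi$,
$$M(x,y)=\sum_{Y\le X}\mu(Y,X)\,x^{\mathrm{rk}X}y^{\mathrm{rk}Y}.$$

Recall that $\mu(Y,Y)=1$ and $\sum_{Y\le X'\le X}\mu(Y,X')=0$ for $Y<X$, so $\mu=-1$ on covers. An element of a finite lattice is *join-irreducible* if it is not the minimum and is not the join of two strictly smaller elements.

The following facts are taken as given, as part of the problem: facets of $\Delta$ have $r$ elements and $Q$ is a facet; $L$ is a semidistributive lattice with minimum $Q$ (McConville), which is what makes $\ell$ meaningful; $\Psi$ is a graded lattice of rank $r$. The problem, from Alexander Garver and Thomas McConville, "Enumerative properties of Grid-Associahedra", arXiv:1705.04901 (2017), is to prove or disprove that for every shape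
$$M(-x,-y/x)=(1-y)^r\,F\Big(\frac{x+y}{1-y},\frac y{1-y}\Big).\tag{1}$$
Both sides can be rewritten at once:
$$M(-x,-y/x)=\sum_{Y\le X}\mu(Y,X)(-1)^{\mathrm{rk}X+\mathrm{rk}Y}x^{\mathrm{rk}X-\mathrm{rk}Y}y^{\mathrm{rk}Y},\tag{2}$$
$$(1-y)^rF\Big(\frac{x+y}{1-y},\frac y{1-y}\Big)=\sum_{G\in\Delta}(x+y)^{|G\setminus Q|}y^{|G\cap Q|}(1-y)^{r-|G|}.\tag{3}$$

The smallest cases hold. With no interior vertex both sides are $1$. With one interior vertex, $\Delta$ consists of two points, $F=1+x+y$ and $M=1-x+xy$, and both sides of (1) equal $1+x+y$. Section 1 is a case with $r=2$.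

**Definition 6 (crossing).** A shape is *crossing* if there are interior vertices $w_0,\dots,w_k$ $(k\ge0)$, each $w_{i+1}$ immediately right of or below $w_i$, such that the left and upper neighbors of $w_0$ and the right and lower neighbors of $w_k$ are interior.

The smallest crossing has $k=0$: one vertex whose four neighbors are all interior. In general a crossing uses $k+5\ge5$ interior vertices.

**Theorem 1.** *Let $\lambda=\{(i,j):|i|+|j|\le2\}$ ($13$ vertices, $r=5$, plus-shaped interior). The coefficient of $xy^2$ is $161$ in $M(-x,-y/x)$ and $160$ in $(1-y)^5F\big(\frac{x+y}{1-y},\frac{y}{1-y}\big)$. Hence (1) fails for this shape.*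

**Theorem 2.** *Identity (1) holds for $\lambda$ if and only if $\lambda$ is not crossing. If $\lambda$ is crossing, the coefficients of $xy^{r-3}$ on the two sides differ, and the one in $M(-x,-y/x)$ is larger.*

In particular (1) holds whenever $r\le4$, so small experiments do not reveal the failure. For the $a\times b$ rectangle of cells it holds iff $\min(a,b)\le3$: true for $3\times4$, false for $4\times4$.

So the statement "for every shape" is false. Sections 3 to 8 prove Theorem 1 by hand, from the given facts alone. Section 9 shows where a natural proof of (1) breaks on this example, and the remaining sections turn that point into Theorem 2, using in addition published results on finite-dimensional algebras listed in Section 10.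

## 3. The plus: paths as cells of a $4\times4$ board

Let $\lambda=\{|i|+|j|\le2\}$. The interior vertices are the center $C$ and its left, upper, right and lower neighbors $W,N,E,S$. The boundary vertices are the tips $WW,NN,EE,SS$ and $NW$ (above $W$, left of $N$), $NE$ (right of $N$, above $E$), $SW$ (below $W$, left of $S$), $SE$ (below $E$, right of $S$). No two boundary vertices are adjacent.

A path through $C$ consists of an entry $i$ and an exit $o$; we write $[i,o]$ and regard it as the cell in row $i$, column $o$ of a $4\times4$ board. The entries and exits are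

- entries: $1$: $WW\,W\,C$; $2$: $NW\,W\,C$; $3$: $NW\,N\,C$; $4$: $NN\,N\,C$;
- exits: $1$: $C\,E\,EE$; $2$: $C\,E\,SE$; $3$: $C\,S\,SE$; $4$: $C\,S\,SS$.

The paths that avoid $C$ are the straight ones $(NW,W,SW)$, $(NW,N,NE)$, $(NE,E,SE)$, $(SW,S,SE)$ and the four *locals*
$$R_2=(WW,W,SW),\quad R_3=(NN,N,NE),\quad K_2=(NE,E,EE),\quad K_3=(SW,S,SS).$$

**Lemma 1 (kisses).** *$\Delta$ has $18$ vertices: the four locals and the $14$ cells other than $[1,1],[4,4]$. Two cells kiss iff $(i-i')(o-o')<0$, and then the one with larger $i$ enters from above and leaves to the right. $R_i$ kisses exactly the cells of row $i$, $K_j$ exactly the cells of column $j$. Locals do not kiss each other.*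

*Proof.* A straight path does not kiss, since it neither enters from the left and leaves downward nor enters from above and leaves to the right. This covers the four straight paths above and $[1,1]$, $[4,4]$.

Take $[i,o]\ne[i',o']$. A common run without $C$ is $\{NW\}$, a first vertex, or $\{SE\}$, a last vertex: no kiss. Consider the run through $C$. If $i=i'$ it contains the first vertex, and if $o=o'$ the last: no kiss. Let $i<i'$, $o\ne o'$. The run starts at $W$ if $\{i,i'\}=\{1,2\}$, at $N$ if $\{i,i'\}=\{3,4\}$, and at $C$ otherwise; in each case $[i,o]$ enters it from the left and $[i',o']$ from above. It ends at $E$, $S$ or $C$ according as $\{o,o'\}$ is $\{1,2\}$, $\{3,4\}$ or neither; the path with smaller exit leaves to the right, the other downward. So they kiss iff $o>o'$, and then $[i',o']$ enters from above and leaves right.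

$R_2$ enters $W$ from the left and leaves downward. It kisses each $[2,o]$ in the run $\{W\}$; with $[1,o]$ the common run contains the first vertex $WW$; the remaining cells miss $R_2$. In the same way $R_3$ (enters $N$ from above, leaves right) kisses exactly the $[3,o]$, $K_2$ (above, right, at $E$) exactly the $[i,2]$, and $K_3$ (left, down, at $S$) exactly the $[i,3]$. Two locals share at most a boundary vertex ($SW$ or $NE$), so they do not kiss.

Finally, a cell $[i,o]$ has a cell strictly below and to the left on the board if $i<4$, $o>1$, and one strictly above and to the right if $i>1$, $o<4$; both fail only for $[1,1]$ and $[4,4]$. $\square$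

Hence cells are pairwise nonkissing iff they are comparable in the product order of $[4]\times[4]$. The lazy paths are $q_W=[2,1]$, $q_N=R_3$, $q_C=[4,1]$, $q_E=K_2$, $q_S=[4,3]$:
$$Q=\{R_3,\,K_2,\,[2,1],\,[4,1],\,[4,3]\}.$$

**Lemma 2 (facets).** *For $A,B\subseteq\{2,3\}$ put $\Gamma=([4]\setminus A)\times([4]\setminus B)$. The facets are exactly the sets $\{R_i\}_{i\in A}\cup\{K_j\}_{j\in B}\cup(\gamma\setminus\{(1,1),(4,4)\})$, where $\gamma$ is a saturated chain of $\Gamma$ from $(1,1)$ to $(4,4)$.*

We draw $\gamma$ as a path of unit steps down or right in the board $\Gamma$.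

*Proof.* The cells of a face with locals given by $A,B$ form a chain in $\Gamma$. With $(1,1),(4,4)$ added it extends to a saturated chain $\gamma$; so every face lies in a set of the stated form, and each such set is a face. Such a set is maximal: a further cell of $\Gamma$ is incomparable with some element of $\gamma$, which is not $(1,1)$ or $(4,4)$; a cell outside $\Gamma$ kisses a local of the set; a further local kisses a cell of the set, because $\gamma$ meets every row and column of $\Gamma$ and cells in rows or columns $2,3$ are not $(1,1),(4,4)$. $\square$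

## 4. Counting faces: the number 160

**Step 1. Reduce the coefficient to face counts.** In (3), a face with $|G|=m$ and $|G\setminus Q|=a$ has $x$-linear part $a\,y^{m-1}(1-y)^{5-m}$, so it contributes $a(-1)^{3-m}\binom{5-m}{3-m}$ to $[xy^2]$ if $m\le3$ and $0$ otherwise. With $S_m=\sum_{|G|=m}|G\setminus Q|$,
$$[xy^2]\ \text{of the right side of (1)}\;=\;S_3-3S_2+6S_1 .\tag{4}$$

**Step 2. Count the faces.** This gives the numbers $f_m$ of faces of size $m$, for $m\le3$. First, $f_1=18$. For $m=2$ there are $6$ pairs of locals; $4\cdot10=40$ pairs of a local and a cell, since each local is compatible with $14-4$ cells; and $\binom{14}2-\binom42^2=91-36=55$ pairs of cells, because a kissing pair is a choice of two rows and two columns and never involves $(1,1)$ or $(4,4)$. So $f_2=101$. For $m=3$: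

- three locals: $4$;
- two locals and a cell: $6$ for $\{R_2,R_3\}$, $6$ for $\{K_2,K_3\}$, and $9-2=7$ for each of the four mixed pairs, in total $40$;
- one local and two cells: the $10$ available cells form a $3\times4$ grid without two opposite corners, giving $4\big(\binom{10}2-\binom32\binom42\big)=4\cdot27=108$;
- three cells: let $c_m$ be the number of $m$-chains in $[4]^2$. Then $c_1=16$, $c_2=120-36=84$. Weakly increasing triples in $[4]$ number $20$, so $20^2=c_1+2c_2+c_3$ and $c_3=216$. Those avoiding both corners number $216-2(84-15)+14=92$.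

So $f_3=4+40+108+92=244$.

**Step 3. Count the faces through each element of $Q$.** This is needed to subtract the elements in $Q$. For each $q\in Q$ we count the vertices of $\Delta$ compatible with $q$, and the nonkissing pairs of them.

- $R_3$: vertices $R_2,K_2,K_3$ and the $10$ cells outside row $3$, so $13$. Pairs: $3$ of locals; $6,7,7$ of a cell with $R_2,K_2,K_3$; $27$ of cells; total $50$.
- $[2,1]$: it kisses $R_2$ and $[1,2],[1,3],[1,4]$. Vertices $R_3,K_2,K_3$ and the $10$ cells of rows $2,3,4$ other than $(2,1),(4,4)$, so $13$. Pairs $3+(6+7+7)+27=50$.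
- $K_2$: the locals $R_2,R_3,K_3$ and the $10$ cells of columns $1,3,4$; transposing the count for $R_3$, again $13$ and $50$.
- $[4,3]$: the locals $R_2,R_3,K_2$ and the $10$ cells of columns $1,2,3$ other than $(1,1),(4,3)$; again $13$ and $50$.
- $[4,1]$: all four locals and $[2,1],[3,1],[4,2],[4,3]$, so $8$. The cells form a chain, and the kissing pairs are $R_2[2,1]$, $R_3[3,1]$, $K_2[4,2]$, $K_3[4,3]$, so there are $28-4=24$ pairs.

**Step 4. Assemble.** Since $S_m=mf_m-\sum_{q\in Q}\#\{G\ni q:|G|=m\}$,
$$S_1=18-5=13,\qquad S_2=202-(4\cdot13+8)=142,\qquad S_3=732-(4\cdot50+24)=508,$$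
and (4) gives $508-426+78=160$.

## 5. Facets as seven numbers

To compute $\Psi$ we need $L$. The way in is to encode a facet so that the order becomes entrywise comparison.

**Definition 7 (data).** For a facet $G$, with $\Gamma,\gamma$ as in Lemma 2, define flags
$$w=[R_2\in G],\quad n=[R_3\notin G],\quad e=[K_2\notin G],\quad s=[K_3\in G]$$
(each $0$ or $1$), and for each *line* $l=1,2,3$ let $r_l$ be the row in which $\gamma$ passes from columns $\le l$ to columns $>l$. A *gap* of $\Gamma$ is a set $[o,o'-1]$ of lines with $o<o'$ consecutive columns of $\Gamma$.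

So $n=1$ says that row $3$ is present and $e=1$ that column $2$ is present, while $w=1$ says that row $2$ is absent and $s=1$ that column $3$ is absent. The function $r$ is constant on gaps, weakly increasing, with values in the rows of $\Gamma$; and $\gamma$ is determined by $\Gamma$ and the rows of its horizontal steps. Hence facets correspond bijectively to *admissible data* $(w,n,e,s;r_1\le r_2\le r_3)$, $r_l\in[4]$, subject to
$$w=1\Rightarrow2\notin r,\qquad n=0\Rightarrow3\notin r,\qquad e=0\Rightarrow r_1=r_2,\qquad s=1\Rightarrow r_2=r_3.\tag{5}$$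
We write data as $wnes;r_1r_2r_3$. For instance $Q=0000;444$. The data $1110;113$ has rows $1,3,4$, all columns, chain $(1,1),(1,2),(1,3),(3,3),(3,4),(4,4)$, and facet $\{R_2,[1,2],[1,3],[3,3],[3,4]\}$; we keep it as a running example and call it $X_0$.

**Lemma 3 (flips).** *Two facets are related by a flip iff their data either differ in exactly one flag, with equal $r$ (flag flip), or have equal flags and differ on exactly one gap, where the values are consecutive rows $i'<i$ of $\Gamma$ (gap flip). In a flag flip the upper facet has the flag $1$; in a gap flip the upper facet has the smaller row $i'$.*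

*Proof.* We remove each kind of element from a facet $G$ and find all elements that can replace it.

*A cell $z$ where $\gamma$ turns.* The row and the column of $z$ each contain a neighbor of $z$ in $\gamma$, and that neighbor is not $(1,1)$ or $(4,4)$ if that row or column is $2$ or $3$; so no new local can be added. A cell outside $\Gamma$ kisses a local of $G$. A cell $z'\notin\gamma$ of $\Gamma$ that is comparable with $\gamma\setminus\{z\}$ is incomparable with $z$, hence lies between the predecessor and the successor of $z$. These are opposite corners of a unit square of $\Gamma$, so $z'$ is the fourth corner. If the square has rows $i'<i$ and columns $o<o'$, the exchanged cells are $(i,o)$, for which $\gamma$ crosses the gap $[o,o'-1]$ in row $i$, and $(i',o')$, for which it crosses in row $i'$.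

*A cell $z=(i,o)$ with vertical predecessor and successor.* It is alone in its row, and $i\in\{2,3\}$, so $R_i$ can be added. No other local can: column $o$ and the other rows and columns of $\Gamma$ still contain cells of $\gamma\setminus\{z\}$ as before. A cell $z'\notin\gamma$ of $\Gamma$ comparable with $\gamma\setminus\{z\}$ would lie strictly between predecessor and successor, which forces $z'=z$. So $z$ is exchanged exactly with $R_i$.

*A local $R_i$.* No other local can be added. A cell of $\Gamma$ comparable with all of $\gamma$ is in $\gamma$, so only a cell $(i,j)$ with $j\notin B$ can be added. If $\gamma$ steps from the row of $\Gamma$ before $i$ to the row after $i$ in column $o$, comparability with both ends of this step forces $j=o$. This reverses the previous exchange.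

*Transposed cases.* A cell $(i,j)$ with horizontal predecessor and successor is exchanged exactly with $K_j$, and conversely.

In the last three cases one flag changes and $r$ does not. Conversely, admissible data differing in one flag with equal $r$ are related by such an exchange. For data differing on one gap between consecutive rows $i'<i$, earlier lines have $r\le i'$ and later lines $r\ge i$, so the two chains agree except for the two corners of one square.

For the direction use Lemma 1. The exchanged path that enters from above and leaves right, which belongs to the lower facet, is the cell $(i,o)$ in a gap flip; the cell $[2,\cdot]$ against $R_2$; the cell $[\cdot,3]$ against $K_3$; and $R_3$, $K_2$ against cells. $\square$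

Write $X\preceq Y$ if all flags satisfy $\le$ and $r_l(X)\ge r_l(Y)$ for all $l$.

**Lemma 4.** *$\le_L$ equals $\preceq$, and the covers of $L$ are exactly the flips.*

*Proof.* Up-flips increase $\preceq$, so $\le_L$ implies $\preceq$. Conversely let $X\prec Y$. We find an up-flip from $X$ that stays $\preceq Y$, or a down-flip from $Y$ that stays $\succeq X$, and induct on the size of the $\preceq$-interval. If $n(X)<n(Y)$ or $e(X)<e(Y)$, raise that flag in $X$; this is admissible because $n=1$, $e=1$ impose no condition in (5). If $w(X)<w(Y)$ or $s(X)<s(Y)$, lower that flag in $Y$; this is admissible because $w=0$, $s=0$ impose no condition. Otherwise the flags agree, so $\Gamma$ is the same. Choose $j$ with $i:=r_j(X)>r_j(Y)$, let $g$ be the first gap on which $r(X)=i$, and let $i'$ be the row of $\Gamma$ preceding $i$, which exists since $r_j(Y)<i$. Replace $i$ by $i'$ on $g$. Earlier gaps have $r(X)<i$, hence $\le i'$, so the result is admissible. On $g$ we have $r(Y)\le r_j(Y)<i$, hence $r(Y)\le i'$, so the result is $\preceq Y$.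

Covers of $L$ are flips by definition of $L$. Conversely, nothing lies strictly between two facets related by a flip: for flag flips all other entries are fixed; for gap flips the flags, hence $\Gamma$, are fixed, and $r$ is fixed off the gap, constant on it, with values in the rows of $\Gamma$. $\square$

## 6. Thirteen labels

We now find all the labels $\ell(a\lessdot b)$. There are $13$ of them, and each can be read off the flip.

**Definition 8 (labels of flips).** Flag flips of $w,n,e,s$ get the labels $W,N,E,S$, called *leaves*. A gap flip with rows $(i',i)$ on $[o,o'-1]$ gets the *central* label $ab$, where $a$ is the type of the row pair,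
$$a=W\text{ if }(i',i)=(1,2),\quad a=N\text{ if }(i',i)=(3,4),\quad a=0\text{ otherwise (then }i'\le2,\ i\ge3),$$
and $b$ is the type of the gap,
$$b=E\text{ if }(o,o')=(1,2),\quad b=S\text{ if }(o,o')=(3,4),\quad b=0\text{ otherwise (then }2\in[o,o'-1]).$$

For example, in $X_0=1110;113$ the gap $\{2\}$ can be lowered from row $1$ to the next row $3$ of $\Gamma$, with label $00$.

To test which labels lie below a facet, define a set $T(X)$ of labels. Put $W,N,E,S\in T(X)$ iff $w,n,e,s=1$ respectively. With $l(E)=1$, $l(0)=2$, $l(S)=3$, put $ab\in T(X)$ iff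
$$[\,a=W:\ r_{l(b)}=1;\quad a=0:\ r_{l(b)}\le2;\quad a=N:\ r_{l(b)}\le3\text{ and }n=1\,]\quad\text{and}\quad e=1\text{ if }b=E.$$

**Lemma 5.** *$X\preceq Y$ iff $T(X)\subseteq T(Y)$.*

*Proof.* "$\Rightarrow$": all conditions are preserved when flags increase and the $r_l$ decrease. "$\Leftarrow$": the leaves compare the flags. Let $l\in\{2,3\}$, or $l=1$ if $e(X)=1$, and let $b$ be the type with $l(b)=l$. If $r_l(X)=1$, $2$ or $3$ (in the last case $n(X)=1$ by (5)), then $Wb$, $0b$, $Nb$ respectively lies in $T(X)\subseteq T(Y)$ and gives $r_l(Y)\le r_l(X)$. If $r_l(X)=4$ there is nothing to show. If $e(X)=0$, then $r_1(X)=r_2(X)\ge r_2(Y)\ge r_1(Y)$. $\square$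

The next lemma says that the label of a flip is the weakest of the conditions that the flip adds.

**Lemma 6.** *Let $a\lessdot b$ have label $\sigma$. Then $\sigma\in T(b)\setminus T(a)$; and if $\tau\in T(b)\setminus T(a)$ and $\tau\in T(X)$ for some facet $X$, then $\sigma\in T(X)$.*

*Proof.* A $w$-flip adds only $W$ and an $s$-flip only $S$. An $n$-flip adds $N$ and possibly labels $N\beta$; each $N\beta\in T(X)$ forces $n=1$, i.e. $N\in T(X)$. An $e$-flip adds $E$ and possibly labels $\alpha E$, which force $e=1$.

Consider a gap flip from row $i$ up to row $i'$, with types $a,b$.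

*Second coordinates of added labels.* On the gap $\{1\}$ (type $E$; column $2$ is present, so $e=1$) only labels $\alpha E$ are added. On $\{3\}$ (type $S$) only labels $\alpha S$. Otherwise the type is $0$ and $2$ is in the gap; if $e=1$ then $1$ is not in the gap, and if $e=0$ no $\alpha E$ lies in $T$. So only labels $\alpha0$ and possibly $\alpha S$ are added, and $\alpha S\in T(X)$ implies $\alpha0\in T(X)$ because $r_2\le r_3$.

*First coordinates.* The step $2\to1$ adds only labels with $\alpha=W$. The step $4\to3$ (row $3$ is present, $n=1$) adds only labels with $\alpha=N$. In the remaining cases $i'\le2$, $i\ge3$, type $0$: labels with $\alpha=0$ and possibly $\alpha=W$ are added, but none with $\alpha=N$. Indeed, if $i=3$ then $n=1$ and the lower facet already satisfies the $N$-condition on this gap; if $i=4$ then row $3$ is absent, $n=0$, and the $N$-condition fails. Finally $W\beta\in T(X)$ implies $0\beta\in T(X)$.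

In all cases $ab$ itself is added, and by the two implications every added label in $T(X)$ forces $ab\in T(X)$. $\square$

**Lemma 7.** *For each of the $13$ labels $\sigma$ the set $\{X:\sigma\in T(X)\}$ has a least element $j_\sigma$; the $j_\sigma$ are distinct, and $\ell(a\lessdot b)=j_\sigma$ for every cover labeled $\sigma$.*

*Proof.* The least elements are
$$\begin{array}{llll}
W:1000;444 & N:0100;444 & E:0010;444 & S:0001;444\\
W0:0000;114 & 00:0000;224 & N0:0100;334 & \\
WE:0010;144 & 0E:0010;244 & NE:0110;344 & \\
WS:0000;111 & 0S:0000;222 & NS:0100;333 &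
\end{array}$$
All are admissible and have $\sigma$ in $T$. They are least because $\sigma\in T(X)$ forces the flags listed as $1$ to be $1$, and forces $r_1\le\dots\le r_{l(b)}\le$ the listed value, while all other $r_l$ are listed as $4$. They are distinct. Since $T$ is monotone, $j_\sigma\le z$ iff $\sigma\in T(z)$.

Let $a\lessdot b$ have label $\sigma$. As $b$ covers $a$, $a\vee z=b$ iff $z\le b$ and $z\not\le a$. If $z\le b$ and $z\not\le a$, then some $\tau\in T(z)$ lies in $T(b)\setminus T(a)$ by Lemma 5, so $\sigma\in T(z)$ by Lemma 6. Conversely $\sigma\in T(z)$ gives $z\not\le a$, since $\sigma\notin T(a)$. So $a\vee z=b$ iff $j_\sigma\le z\le b$, and $j_\sigma$ is the least $z$ with $a\vee z=b$. It is join-irreducible: it is not $Q$, and if $j_\sigma=x\vee y$ with $x,y<j_\sigma$, then $x,y\le b$ and $a\vee x,a\vee y\ne b$, so $x,y\le a$ and $j_\sigma\le a$, a contradiction. $\square$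

So $\psi(X)$ may be read as the set of labels of the flips inside $[X_\downarrow,X]$.

## 7. The shard intersection order of the plus

The aim is to describe each $\psi(X)$ by the labels of the lower covers of $X$ alone.

**Definition 9 (compatibility and closure).** Order $W<0<N$ and $E<0<S$. Distinct labels are *compatible* in these cases: two leaves always; a leaf $\ell$ and $ab$ iff $\ell\notin\{a,b\}$; $ab$ and $a'b'$ iff they are strictly comparable in both coordinates, in the same direction. Let $\mathcal D$ be the set of pairwise compatible sets $D=\Lambda\cup c$, with $\Lambda$ the leaves and $c$ the central labels of $D$ (so $c$ is a strictly increasing chain). For first coordinates put $\hat a=\{a\}$ if $a\ne0$ and $\hat0=\{0\}\cup(\Lambda\cap\{W,N\})$; for second coordinates $\hat b=\{b\}$ if $b\ne0$ and $\hat0=\{0\}\cup(\Lambda\cap\{E,S\})$. The set $\hat a\times\hat b$ is the *block* of $ab$, and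
$$\mathrm{cl}(D)=\Lambda\cup\bigcup_{ab\in c}\hat a\times\hat b .$$

For example $D=\{W,E,00,NS\}\in\mathcal D$ has $\mathrm{cl}(D)=\{W,E,00,W0,0E,WE,NS\}$.

Let $D(X)$ be the set of labels of the lower covers of $X$.

**Lemma 8.** *$X\mapsto D(X)$ is a bijection from the facets to $\mathcal D$.*

*Proof.* *What $D(X)$ is.* By (5): $W\in D(X)$ iff $w=1$; $S\in D(X)$ iff $s=1$; $N\in D(X)$ iff $n=1$ and $3\notin r$; $E\in D(X)$ iff $e=1$ and $r_1=r_2$. A gap $g$ with row $i'$ can be lowered to the next row $i$ of $\Gamma$ iff $i'<4$ and $g$ is the last gap with value $i'$. Call this a *corner* $(g;i',i)$.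

*$D(X)\in\mathcal D$.* Successive corners have increasing disjoint gaps and row pairs with $i_1\le i_2'$. For a given $\Gamma$ the consecutive row pairs have strictly increasing types (for rows $1,2,3,4$ they are $W,0,N$; for $1,3,4$: $0,N$; for $1,2,4$: $W,0$; for $1,4$: $0$), and likewise the gaps. So the corner labels strictly increase in both coordinates. If $W\in D(X)$, row $2$ is absent, so no corner label has $a=W$. If $N\in D(X)$, then $3\notin r$, so no corner has $i'=3$ and none has $a=N$. If $E\in D(X)$, then $r_1=r_2$ with column $2$ present, so the gap $\{1\}$ is not last for its value and no label has $b=E$. If $S\in D(X)$, column $3$ is absent, so no label has $b=S$.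

*Injectivity.* We claim $X=\bigvee_{\sigma\in D(X)}j_\sigma$. Each such $j_\sigma$ is $\le X$. If the join were smaller than $X$, it would lie below a lower cover $z$ of $X$, with label $\sigma$ say, contradicting $z\vee j_\sigma=X$.

*Counting.* There are $\sum_{A,B}\binom{(3-|A|)+(3-|B|)}{3-|A|}$ facets, and $|\mathcal D|=\sum_\Lambda\sum_k\binom\alpha k\binom\beta k=\sum_\Lambda\binom{\alpha+\beta}{\alpha}$ with $\alpha=3-|\Lambda\cap\{W,N\}|$, $\beta=3-|\Lambda\cap\{E,S\}|$. The two sums agree. $\square$

**Lemma 9.** *$\psi(X)=\mathrm{cl}(D(X))$.*

*Proof.* Let $X$ have data $(w,n,e,s;r)$, $\Gamma_X=\Gamma$ its board, and $D(X)=\Lambda\cup c$. If $D(X)=\varnothing$ then $X=Q$ and both sides are empty. Let $D(X)\ne\varnothing$.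

**Step 1. Stretch each corner.** Lowering several flags and corners at once may force further changes; this step records them. For a corner $(g;i',i)$ with $g=[o,o'-1]$ put
$$i^*=4\text{ if }i=3,\ N\in\Lambda;\quad i^*=i\text{ otherwise};\qquad g^*=g\cup\{1\}\text{ if }o=2,\ E\in\Lambda;\quad g^*=g\text{ otherwise.}$$
Four facts will be used.

1. The sets $g^*$ of different corners are disjoint: if $E\in\Lambda$, then $\{1\}$ is not a corner gap.
2. An earlier corner and a later one satisfy $i_1^*\le i_2'$. This is clear if $i_1^*=i_1$. If $i_1=3$ and $N\in\Lambda$, a later corner would have $3\le i_2'<4$, a value of $r$, but $3\notin r$; so there is no later corner.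
3. The line after $g$, if any, has $r\ge i^*$: it has $r\ge i$, and if $i=3$, $N\in\Lambda$, then $3\notin r$.
4. $r=i'$ on $g^*$, since $E\in\Lambda$ gives $r_1=r_2$.

**Step 2. Compute $X_\downarrow$.** Let $Z$ have the flags $w_Z=s_Z=0$; $n_Z=0$ if $N\in\Lambda$ and $n_Z=n$ otherwise; $e_Z=0$ if $E\in\Lambda$ and $e_Z=e$ otherwise; and let $r^Z=i^*$ on each $g^*$, $r^Z=r$ elsewhere. We show $X_\downarrow=Z$.

$Z$ is admissible. Monotonicity: a line before a $g^*$ has $r^Z$-value $r\le i'$, or $i_1^*\le i'$ by fact 2; the line after has $r^Z\ge r\ge i^*$ by fact 3. If $n_Z=0$, then $3\notin r^Z$: either $N\in\Lambda$, so $3\notin r$ and $i^*\ne3$; or $n=0$ and row $3$ is absent from $\Gamma_X$. If $e_Z=0$, then $r^Z_1=r^Z_2$: if $e=0$, then $E\notin\Lambda$, $g^*=g$, and a gap contains $1$ iff it contains $2$. If $E\in\Lambda$, then $r_1=r_2$ and line $1$ is not a corner gap; if $2\in g$ for a corner, then $o=2$ because column $2$ is present, and $1\in g^*$; if $2$ is in no corner gap, then $r^Z=r$ on lines $1,2$. The flags $w_Z=s_Z=0$ impose nothing.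

$Z$ is below every lower cover of $X$: its flags are at most those of $X$, with the flags of $\Lambda$ equal to $0$, and $r^Z\ge r$ with $r^Z=i^*\ge i$ on corner gaps.

Let $Y$ be below every lower cover. Then $Y\le X$, $w(Y)=s(Y)=0$, $n(Y)\le n_Z$, $e(Y)\le e_Z$, and $r_l(Y)\ge i$ on corner gaps. If $N\in\Lambda$ and $i=3$, then $n(Y)=0$, so $3\notin r(Y)$ and $r_l(Y)\ge4$ there. If $E\in\Lambda$ and $o=2$, then $e(Y)=0$, so $r_1(Y)=r_2(Y)\ge i^*$. Elsewhere $r(Y)\ge r$. So $Y\le Z$.

**Step 3. $\psi(X)\subseteq\mathrm{cl}(D(X))$.** In $[Z,X]$ a flag varies only if its leaf is in $\Lambda$, and $r$ varies only on the sets $g^*$, with values in $[i',i^*]$. So flag flips have labels in $\Lambda$. Consider a gap flip on $h$, from row $k$ up to row $k'<k$. If $h$ met $g_1^*$ and $g_2^*$ for two corners, the first earlier, then $k\le i_1^*\le i_2'\le k'$ by fact 2, a contradiction. So $h$ lies in one $g^*$, and $i'\le k'<k\le i^*$. Let $ab$ be the label of that corner.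

Rows: if $a=W$, then $(i',i^*)=(1,2)$, and if $a=N$, then $(i',i^*)=(3,4)$; so the row type of the flip is $a$. Let $a=0$. If the type is $W$, i.e. $(k',k)=(1,2)$, then $i'=1$ while the next row $i$ of $\Gamma_X$ is $\ge3$; so row $2$ is absent, $w=1$ and $W\in\Lambda$. If the type is $N$, i.e. $(k',k)=(3,4)$, then the flag $n$ is $1$ in the flipped facets, hence in $X$; row $3$ is present in $\Gamma_X$, so $i=3$, while $i^*\ge k=4$; hence $N\in\Lambda$.

Columns: if $b=E$ or $b=S$, then $g^*=g=\{1\}$ or $\{3\}$, and $h=g$. Let $b=0$, so $2\in g$. If $h=\{1\}$, the flag $e$ is $1$ in the flipped facets, so $e(X)=1$, hence $o=2$, and $1\in g^*$ gives $E\in\Lambda$. If $h=\{3\}$, then $3\in g$ because $g^*\setminus g\subseteq\{1\}$; so $2,3\in g$, column $3$ is absent, $s=1$ and $S\in\Lambda$. Otherwise $2\in h$ and the type is $0$. In all cases the label lies in $\hat a\times\hat b$.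

**Step 4. $\mathrm{cl}(D(X))\subseteq\psi(X)$.** We exhibit a flip in $[Z,X]$ for each label. First, $\Lambda\subseteq D(X)\subseteq\psi(X)$. Let $ab$ be the label of the corner $(g;i',i)$ and $\alpha\in\hat a$, $\beta\in\hat b$. Choose rows

- $(k',k)=(i',i)$ if $\alpha=a$;
- $(k',k)=(1,2)$ if $\alpha=W\ne a$ (then $w=1$, row $2$ is absent from $\Gamma_X$, and as $a=0$, $i'=1$ and $i\ge3$);
- $(k',k)=(3,4)$ if $\alpha=N\ne a$ (then $n=1$, and $a=0$ gives $i'\le2$, $i=3$, $i^*=4$);

and lines

- $h=g$ if $\beta=b$;
- $h=\{1\}$ if $\beta=E\ne b$ (then $e=1$, $2\in g$, so $o=2$ and $g^*=g\cup\{1\}$);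
- $h=\{3\}$ if $\beta=S\ne b$ (then $s=1$, so $2,3\in g$).

In all cases $h\subseteq g^*$ and $i'\le k'<k\le i^*$. Define two data: flags $n,e$ as in $X$; $w$ as in $X$, but $0$ if $\alpha=W\ne a$; $s$ as in $X$, but $0$ if $\beta=S\ne b$; $r=k$ (lower datum) or $r=k'$ (upper datum) on $h$; on $g^*\setminus h$, $r=i'$ to the left of $h$ and $r=i^*$ to the right of $h$; elsewhere $r$ as in $X$.

*They are admissible.* Monotone: by $i'\le k'<k\le i^*$ and facts 3, 4. If $w=1$ is kept, no value $2$ occurs: rows of $\Gamma_X$ are $\ne2$, $i^*\in\{i,4\}$, and the choice $(1,2)$ with $\alpha=W\neq a$ sets $w=0$. If $n=0$, no value $3$ occurs: row $3$ is absent from $\Gamma_X$, $i^*\in\{i,4\}$, and $\alpha=N\ne a$ requires $n=1$. If $e=0$: then $E\notin\Lambda$, $g^*=g$ contains $1$ iff it contains $2$, and $\beta$ is $b$ or $S$. If $h=g$, lines $1,2$ are both in $h$ or both outside $g^*$; if $h=\{3\}\ne g$, lines $1,2$ are both in $g$, left of $h$. So $r_1=r_2$. If $s=1$ is kept: column $3$ is absent from $\Gamma_X$, so $b\ne S$, $\beta\ne S$, and $g$ contains $2$ iff it contains $3$. Lines $2,3$ are both in $h=g$,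 or both outside $g^*$, or (for $\beta=E\ne b$) both in $g$, right of $h=\{1\}$, with value $i^*$. So $r_2=r_3$.

*They form a flip in $[Z,X]$ with label $\alpha\beta$.* Both lie in $[Z,X]$, by their flags and because $r(X)=i'$, $r^Z=i^*$ on $g^*$. On the board $\Gamma'$ given by their flags, $k',k$ are consecutive rows: if $\alpha=a$ the rows of $\Gamma'$ and $\Gamma_X$ agree; otherwise $w=0$, respectively $n=1$. Also $h$ is a gap of $\Gamma'$: if $\beta=b$ the columns agree; otherwise $e=1$, respectively $s=0$. $\square$

In the running example $X_0=1110;113$ the lower covers have labels $W$, $E$, $00$ (gap $\{2\}$, rows $1,3$) and $NS$ (gap $\{3\}$, rows $3,4$). Since $E\in\Lambda$, the first corner stretches to $g^*=\{1,2\}$, and $(X_0)_\downarrow=0100;334$. The label $WE\in\mathrm{cl}(D(X_0))$ is realized by the flip $0110;233\lessdot0110;133$.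

**Lemma 10.** *For $D,D'\in\mathcal D$: $\mathrm{cl}(D')\subseteq\mathrm{cl}(D)$ iff $D'\subseteq\mathrm{cl}(D)$; and if $D'\subseteq\mathrm{cl}(D)$, $D'\ne D$, then $|D'|<|D|$. Consequently $X\mapsto\psi(X)$ is injective and $\mathrm{rk}\,\psi(X)=|D(X)|$.*

*Proof.* Let $D'=\Lambda'\cup c'\subseteq\mathrm{cl}(D)$. Then $\Lambda'\subseteq\Lambda$. Let $a'b'\in c'$ lie in the block $\hat a\times\hat b$ of $D$. If $a'=0$, then $a=0$, and $\hat a=\{0\}\cup(\Lambda\cap\{W,N\})$ contains $\{0\}\cup(\Lambda'\cap\{W,N\})$; similarly for second coordinates. So the block of $a'b'$ is contained in $\mathrm{cl}(D)$, and $\mathrm{cl}(D')\subseteq\mathrm{cl}(D)$. The converse holds as $D'\subseteq\mathrm{cl}(D')$.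

Let also $D'\ne D$. Elements of $c'$ have distinct first and distinct second coordinates, so a block $\hat a\times\hat b$ with $a\ne0$ or $b\ne0$ contains at most one of them. Suppose $00\in c$ and its block contains $k\ge2$ elements of $c'$. At least $k-1$ of their first coordinates and at least $k-1$ of their second coordinates are leaves in $\Lambda$, and by compatibility in $D'$ these are not in $\Lambda'$. So $|\Lambda'|\le|\Lambda|-2(k-1)$ and $|c'|\le|c|+(k-1)$, hence $|D'|<|D|$. Otherwise each block contains at most one element of $c'$, so $|c'|\le|c|$ and $|\Lambda'|\le|\Lambda|$. If both were equalities, then $\Lambda'=\Lambda$ and each block $\hat a\times\hat b$ contains exactly one element of $c'$, whose coordinates avoid $\Lambda$; so it is $ab$, and $D'=D$, a contradiction. So $|D'|<|D|$.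

If $\psi(X)=\psi(X')$, then $D(X)=D(X')$, since otherwise $|D(X)|<|D(X')|<|D(X)|$; so $X=X'$. The function $\psi(X)\mapsto|D(X)|$ is strictly increasing on $\Psi$. It is $0$ at $\varnothing=\psi(Q)$, and $5$ at the top, where $D=\{W,N,E,S,00\}$ has closure all $13$ labels. Since $\Psi$ is graded of rank $5$, every $\psi(X)$ lies on a maximal chain with $6$ elements, along which $|D|$ must take the values $0,\dots,5$. $\square$

## 8. Counting covers: the number 161

By (2), $[xy^2]M(-x,-y/x)=-\sum\mu(Y,X)$ over pairs $Y<X$ of ranks $2,3$. These are covers, with $\mu=-1$, so the coefficient is the number of such pairs. By Lemmas 8, 9 and 10 it equals $\sum_{D\in\mathcal D,|D|=3}\pi(D)$, where $\pi(D)$ is the number of compatible pairs of labels inside $\mathrm{cl}(D)$.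

Two symmetries preserve compatibility, $\mathcal D$ and $\mathrm{cl}$: exchanging $W\leftrightarrow E$, $N\leftrightarrow S$ together with the two coordinates; and exchanging $W\leftrightarrow N$, $E\leftrightarrow S$, which reverses both orders. In the list, $\sigma|\tau$ denotes a compatible pair.

- $|\Lambda|=3$: four sets, $\mathrm{cl}(D)=D$, $\pi=3$. Total $12$.
- $\Lambda=\{W,N\}$, $c=\{0b\}$ with $b\in\{E,0,S\}$: $\mathrm{cl}=\{W,N,0b,Wb,Nb\}$, pairs $W|N$, $W|0b$, $N|0b$, $N|Wb$, $W|Nb$, so $\pi=5$. Total $15$; with $\{E,S\}$: $30$.
- $\Lambda=\{W,E\}$. For $c=\{00\}$: $\mathrm{cl}=\{W,E,00,W0,0E,WE\}$, pairs $W|E$, $W|00$, $E|00$, $W|0E$, $E|W0$, $00|WE$: $6$. For $\{0S\}$: $\mathrm{cl}=\{W,E,0S,WS\}$, pairs $W|E$, $W|0S$, $E|0S$, $E|WS$: $4$. For $\{N0\}$: $\mathrm{cl}=\{W,E,N0,NE\}$, pairs $W|E$, $W|N0$, $E|N0$, $W|NE$: $4$. For $\{NS\}$: $3$. Total $17$; with $\{N,S\}$: $34$.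
- $\Lambda=\{W,S\}$. For $c=\{00\}$: $\mathrm{cl}=\{W,S,00,W0,0S,WS\}$, pairs $W|S$, $W|00$, $S|00$, $W|0S$, $S|W0$, $W0|0S$: $6$. For $\{0E\}$: $\mathrm{cl}=\{W,S,0E,WE\}$, pairs $W|S$, $W|0E$, $S|0E$, $S|WE$: $4$. For $\{N0\}$: $\mathrm{cl}=\{W,S,N0,NS\}$, pairs $W|S$, $W|N0$, $S|N0$, $W|NS$: $4$. For $\{NE\}$: $3$. Total $17$; with $\{N,E\}$: $34$.
- $\Lambda=\{W\}$, $c=\{0b,Nb'\}$ with $b<b'$ ($3$ sets): $\mathrm{cl}=\{W,0b,Wb,Nb'\}$, pairs $W|0b$, $W|Nb'$, $0b|Nb'$, $Wb|Nb'$: $4$. Total $12$; all four leaves: $48$.
- $\Lambda=\varnothing$, $c=\{WE,00,NS\}$: $\pi=3$.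

The sum is $12+30+34+34+48+3=161$, while Section 4 gave $160$. This proves Theorem 1. $\blacksquare$

## 9. Rank-symmetric intervals, and one with $1,5,4,1$ elements

To see why the two counts differ, here is how one would naturally try to prove (1). Write $\mathbf1$ for the top of $\Psi$ and group (2) by $Y$:
$$M(-x,-y/x)=\sum_{Y}y^{\mathrm{rk}Y}b_Y(x),\qquad b_Y(t)=\sum_{X\ge Y}\mu(Y,X)(-t)^{\mathrm{rk}X-\mathrm{rk}Y}.\tag{6}$$
It will turn out (Section 13) that the right side of (1) is $\sum_Yy^{\mathrm{rk}Y}a_Y(x)$ with
$$a_Y(t)=\sum_{Z\ge Y}\mu(Z,\mathbf1)(-t)^{r-\mathrm{rk}Z}.\tag{7}$$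
Thus $b_Y$ reads the interval $[Y,\mathbf1]$ from below and $a_Y$ reads it from above. A symmetry would make them equal. Call an interval $[Y,Z]$ *rank-symmetric* if it has as many elements of rank $\mathrm{rk}Y+i$ as of rank $\mathrm{rk}Z-i$, for all $i$.

**Lemma 11.** *Let $P$ be a finite graded poset with top $\mathbf1$ of rank $r$. If every interval of $P$ is rank-symmetric, then $a_Y=b_Y$ for all $Y$.*

*Proof.* In the incidence algebra of $P$, where $(fg)(Y,Z)=\sum_{Y\le X\le Z}f(Y,X)g(X,Z)$, let $\zeta(X,Z)=1$ and $\zeta_q(X,Z)=q^{\mathrm{rk}Z-\mathrm{rk}X}$ for $X\le Z$. The inverse of $\zeta_q$ is $\mu_q(X,Z)=q^{\mathrm{rk}Z-\mathrm{rk}X}\mu(X,Z)$. Now $(\zeta\zeta_q)(Y,Z)=\sum_Xq^{\mathrm{rk}Z-\mathrm{rk}X}$ and $(\zeta_q\zeta)(Y,Z)=\sum_Xq^{\mathrm{rk}X-\mathrm{rk}Y}$, so rank-symmetry says $\zeta\zeta_q=\zeta_q\zeta$. Then $\zeta$ commutes with the inverse $\mu_q$; put $q=-t$ and evaluate $\zeta\mu_{-t}=\mu_{-t}\zeta$ at $(Y,\mathbf1)$. The left side is $a_Y(t)$, the right side $b_Y(t)$. $\square$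

So (1) would follow if all intervals were rank-symmetric. For the plus this is false, and we can see the bad interval. Take $Y$ with $D(Y)=\{WE,NS\}$, of rank $2$, and count the $D\in\mathcal D$ with $WE,NS\in\mathrm{cl}(D)$. If both labels lie in one block, that block has $W,N$ and $E,S$ among its coordinates, so $D=\{W,N,E,S,00\}$, of rank $5$. Otherwise $WE$ lies in the block of some $ab\in c$, $NS$ in the block of another $a'b'\in c$, with $a\in\{W,0\}$, $b\in\{E,0\}$, $a'\in\{N,0\}$, $b'\in\{S,0\}$. Here $a=0$ iff $W\in\Lambda$: if $a=0$, the block contains $W$ only if $W\in\Lambda$, and if $a=W$, then $W\notin\Lambda$ by compatibility. In the same way $b=0$ iff $E\in\Lambda$, $a'=0$ iff $N\in\Lambda$, $b'=0$ iff $S\in\Lambda$. As $a\ne a'$ and $b\ne b'$, $\Lambda$ contains at most one of $W,N$ and at most one of $E,S$, and every such $\Lambda$ occurs. A third central label needs a third value in both coordinates outside $\Lambda$, so it exists only for $\Lambda=\varnothing$ and is $00$. Hence there is one $D$ of rank $2$; in rank $3$ there are $\{WE,00,NS\}$ and the four with $|\Lambda|=1$; in rank $4$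 the four with $|\Lambda|=2$. The interval $[Y,\mathbf1]$ has
$$1,\ 5,\ 4,\ 1$$
elements in ranks $2,3,4,5$, and $\zeta\zeta_q\ne\zeta_q\zeta$ there. Since $\mu=-1$ on covers, $[x]\,(b_Y-a_Y)=5-4=1$, which accounts for $161-160$ once (7) is justified and the other $Y$ of rank $2$ are known to contribute nothing. To decide which shapes have such intervals we attach to each $Y$ a convex cone; in this example it will be a cone over a square.

## 10. Algebras, wide subcategories and the $g$-vector fan

Let $K$ be an algebraically closed field and $A$ a finite-dimensional $K$-algebra with simple modules $S_1,\dots,S_r$ and indecomposable projectives $P_1,\dots,P_r$ ($P_i$ with top $S_i$). We recall the vocabulary; $\mathrm{mod}\,A$ denotes finite-dimensional modules.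

**Definition 10.** A *$\tau$-rigid pair* is a pair $(M,P)$ with $\mathrm{Hom}(M,\tau M)=0$, $P$ projective and $\mathrm{Hom}(P,M)=0$, where $\tau$ is the Auslander–Reiten translation; it is *basic* if no indecomposable summand is repeated. $A$ is *$\tau$-tilting finite* if it has finitely many indecomposable $\tau$-rigid modules up to isomorphism. Let $|M|$ be the number of indecomposable summands. Basic $\tau$-rigid pairs $F=(M,P)$ are called *faces*, with $|F|=|M|+|P|$; they form a complex $\Delta(A)$. Let $e_1,\dots,e_r$ be the basis of $\mathbb R^r=(K_0(\mathrm{mod}A)\otimes\mathbb R)^*$ dual to $[S_1],\dots,[S_r]$. The *$g$-vector* of $M$ with minimal projective presentation $P^1\to P^0\to M\to0$ is $[P^0]-[P^1]$ with $[P_i]$ read as $e_i$; the pair $(0,P_i)$ has vector $-e_i$. The cone of $F$ is spanned by the vectors of its summands.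

**Definition 11.** A full subcategory of $\mathrm{mod}A$ is *wide* if it is closed under kernels, cokernels and extensions. For $\theta\in\mathbb R^r$,
$$W_\theta=\{X:\theta(X)=0,\ \theta(X')\ge0\text{ for all quotients }X'\text{ of }X\}.$$
$\mathrm{tors}A$ is the lattice of torsion classes under inclusion, $\mathcal W$ the poset of wide subcategories. A *brick* is a module with endomorphism ring $K$. $\mathrm{Filt}(\cdot)$ denotes the modules with a filtration whose factors are in the given set.

*Example.* Let $A$ be the path algebra of $1\to2$. The indecomposables are $S_1$, $S_2=P_2$ and $P_1$, with $S_2\subset P_1$ and $P_1/S_2=S_1$. The rays of the fan are spanned by $e_1$ (for $P_1$), $e_2$ ($P_2$), $e_1-e_2$ ($S_1$), $-e_1$, $-e_2$: five rays and five two-dimensional cones, matching the pentagon of Section 1. The wide subcategories are $0$, $\mathrm{Filt}(S_1)$, $\mathrm{Filt}(S_2)$, $\mathrm{Filt}(P_1)$, $\mathrm{mod}A$. For $\theta=e_1-e_2$, $W_\theta=\mathrm{Filt}(P_1)$: indeed $\theta(P_1)=0$ and its quotient $S_1$ has $\theta(S_1)=1$.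

The published results used are the following; $A$ is $\tau$-tilting finite.

- **(T1)** (Adachi–Iyama–Reiten, Compos. Math. 2014; Demonet–Iyama–Jasso, IMRN 2019; Asai, Adv. Math. 2021) The $g$-vector cones form a complete simplicial fan $\Sigma$ in $\mathbb R^r$ with face complex $\Delta(A)$. We write $F$ also for its closed cone.
- **(T2)** (Yurikusa, Doc. Math. 2018; Brüstle–Smith–Treffinger, Adv. Math. 2019; Jasso, IMRN 2015) For $\theta\in\mathrm{relint}\,F$, $F=(M,P)$, $W_\theta$ equals $W_F:={}^\perp\tau M\cap M^\perp\cap P^\perp$. It is equivalent to $\mathrm{mod}B$ with $B$ $\tau$-tilting finite with $r-|F|$ simples.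
- **(T3)** (Marks–Šťovíček, Bull. LMS 2017; Yurikusa) Every wide subcategory is some $W_\theta$.
- **(T4)** (Demonet–Iyama–Reading–Reiten–Thomas, Trans. AMS Ser. B 2023; Asai–Pfeifer, Algebr. Represent. Theory 2022; Enomoto, Algebr. Represent. Theory 2023) For $L=\mathrm{tors}A$, the poset $\Psi$ is isomorphic to $\mathcal W$.
- **(T5)** (Palu–Pilaud–Plamondon, Mem. AMS 2021; Brüstle–Douville–Mousavand–Thomas–Yıldırım, Canad. J. Math. 2020) Let $A_\lambda$ be the gentle algebra with vertices the interior vertices, arrows $x\to y$ for $y$ immediately right of $x$ and $y\to x$ for $y$ immediately below $x$, and relations: a horizontal and a vertical arrow compose to $0$. For $A=A_\lambda$ or $A=A_\lambda^{op}$ there is an isomorphism $\Delta\cong\Delta(A)$ under which $L$ becomes $\mathrm{tors}A$. In particular the minimum $Q$ corresponds to $\{(0,P_i)\}$.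

For the shape of Section 1, $A_\lambda$ is the algebra of the example. From (T5),
$$F(x,y)=\sum_{(M,P)}x^{|M|}y^{|P|}.\tag{8}$$
The choice between $A_\lambda$ and $A_\lambda^{op}$ will not matter: $K$-duality identifies their wide subcategories, turns quotients into submodules, and so replaces the cones $C_Y$ of the next section by $-C_Y$.

## 11. The cone of a wide subcategory

For wide $X$ let $\mathrm{rk}X$ be the number of its simple objects, and let
$$C_X=\{\theta\in\mathbb R^r:X\subseteq W_\theta\}.$$
It is closed and convex, being given by conditions $\theta(\cdot)=0$, $\theta(\cdot)\ge0$. Since $W_\theta$ is constant on each $\mathrm{relint}F$ and $C_X$ is closed, it is a union of cones of $\Sigma$, hence polyhedral. For a face $F$, $F\subseteq C_X$ iff $X\subseteq W_F$. In the example, $C_0=\mathbb R^2$, $C_{\mathrm{Filt}(S_i)}=\{\theta_i=0\}$, $C_{\mathrm{Filt}(P_1)}=\mathbb R_{\ge0}(1,-1)$ and $C_{\mathrm{mod}A}=0$.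

The first lemma says that moving slightly off a cone $F$ amounts to taking semistable objects inside $W_F$.

**Lemma 12.** *If $F\subseteq F'$, then $W_{F'}\subseteq W_F$. If $\theta\in\mathrm{relint}F$ and $\theta+\varepsilon\eta\in\mathrm{relint}F'$ for all small $\varepsilon>0$, then $F\subseteq F'$ and $W_{F'}=(W_F)_\eta$, the $\eta$-semistable objects of the abelian category $W_F$.*

*Proof.* If $X\in W_{F'}$, the conditions hold on $\mathrm{relint}F'$, hence on its closure, hence on $F$. In the second statement $\theta\in F'$, so $F$ is a face of $F'$ and $W_{F'}\subseteq W_F$. Let $X\in W_F=W_\theta$. A quotient $X'$ with $\theta(X')>0$ causes no condition for small $\varepsilon$, as only finitely many dimension vectors occur. A quotient with $\theta(X')=0$ is again in $W_\theta$, because its quotients are quotients of $X$; as $W_F$ is wide, these are exactly the quotients of $X$ in $W_F$, and they cause the conditions $\eta(X')\ge0$. Also $(\theta+\varepsilon\eta)(X)=0$ means $\eta(X)=0$. $\square$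

**Lemma 13.** *$\mathrm{span}F=\mathrm{ann}(W_F)$, so the classes of the $r-|F|$ simples of $W_F$ are linearly independent. For wide $X$, $\dim C_X=r-\mathrm{rk}X$. For $X\subseteq W_F$ the tangent cone $C_X^F:=(C_X+\mathrm{span}F)/\mathrm{span}F$ in $\mathbb R^r/\mathrm{span}F=(K_0(W_F)\otimes\mathbb R)^*$ equals $\{\eta:X\subseteq(W_F)_\eta\}$, is the union of the images of the $F'\supseteq F$ with $F'\subseteq C_X$, and has dimension $r-|F|-\mathrm{rk}X$.*

*Proof.* "$\subseteq$": for $X\in W_F$ every $\theta\in F$ has $\theta(X)=0$. "$\supseteq$": let $\eta\in\mathrm{ann}(W_F)$, $\theta\in\mathrm{relint}F$. For small $\varepsilon$ the points $\theta+\varepsilon\eta$ lie in one $\mathrm{relint}F'$, and Lemma 12 gives $W_{F'}=(W_F)_\eta=W_F$. By (T2) $|F'|=|F|$, so $F'=F$ and $\eta\in\mathrm{span}F$. As $\dim\mathrm{span}F=|F|$, the classes of the simples span a space of dimension $r-|F|$, which is their number.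

Every wide $X$ is some $W_F$ by (T3), with $\mathrm{rk}X=r-|F|$ and $F\subseteq C_X\subseteq\mathrm{ann}(X)=\mathrm{span}F$; so $\dim C_X=r-\mathrm{rk}X$.

Let $X\subseteq W_F$, $\theta\in\mathrm{relint}F$. Since $\mathrm{span}F=F-\mathbb R_{\ge0}\theta$, we have $C_X+\mathrm{span}F=C_X-\mathbb R_{\ge0}\theta$, and this is the set of $\eta$ with $\theta+\varepsilon\eta\in C_X$ for small $\varepsilon>0$: if $\eta=\kappa-t\theta$ with $\kappa\in C_X$, then $\theta+\varepsilon\eta=(1-\varepsilon t)\theta+\varepsilon\kappa$, and conversely $\eta=(\theta+\varepsilon\eta)/\varepsilon-\theta/\varepsilon$. By Lemma 12 this means $X\subseteq(W_F)_\eta$. The cones $F'\supseteq F$ project to a complete simplicial fan in the quotient, and those in $C_X$ fill the tangent cone. As $F\subseteq C_X$, its dimension is $\dim C_X-|F|$. $\square$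

**Lemma 14.** *If $X\subseteq X'$ are wide and $\mathrm{rk}X=\mathrm{rk}X'$, then $X=X'$. The function $\mathrm{rk}$ is the rank function of $\mathcal W\cong\Psi$.*

*Proof.* $X'\simeq\mathrm{mod}B$ by (T3), (T2), and $X$ is wide in it. By (T3) for $B$, $X=(X')_\eta$, and by (T2) for $B$ the cone containing $\eta$ in its relative interior has dimension $\mathrm{rk}X'-\mathrm{rk}X=0$; so $\eta=0$ and $X=X'$. Thus $\mathrm{rk}$ is strictly monotone on $\mathcal W$, from $0$ to $r$; since $\Psi$ is graded of rank $r$, each element lies on a maximal chain of $r+1$ elements, along which $\mathrm{rk}$ takes the values $0,\dots,r$. $\square$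

**Lemma 15.** *For $X\subseteq W_F$ let $U$ be the set of simples of $W_F$ that occur as composition factors, in $W_F$, of objects of $X$. The lineality space of $C_X^F$ is $\mathrm{ann}(U)$, of dimension $r-|F|-|U|$. The cone $C_X^F$ is a linear space iff $X=\mathrm{Filt}(U)$.*

*Proof.* If $\pm\eta\in C_X^F$, then $\eta$ vanishes on all $W_F$-quotients of objects of $X$, hence on subobjects, hence on subquotients, in particular on $U$. The converse is clear. The cone has dimension $r-|F|-\mathrm{rk}X$, so it is linear iff $\mathrm{rk}X=|U|$. Since $X\subseteq\mathrm{Filt}(U)$, which is wide of rank $|U|$, Lemma 14 shows that this means $X=\mathrm{Filt}(U)$. $\square$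

We also recall the *combinatorial Euler characteristic*: for a finite disjoint union $\Omega$ of relatively open polyhedral cones, $\chi(\Omega)=\sum(-1)^{\dim}$ over these cones, and the value does not depend on the decomposition. So $\chi=(-1)^{\dim}$ for a linear space and for a relatively open convex cone. For a closed polyhedral cone that is not linear, $\chi=0$: split off the lineality space, and for a pointed cone $\ne0$ over a polytope $\Pi$ the open faces give $1-\sum(-1)^{\dim\phi}$ over the nonempty faces $\phi$ of $\Pi$, which is $0$ by Euler's relation.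

## 12. Rank generating functions from cones

We now express the number of wide subcategories of each rank between $Y$ and $W_F$ through the fan inside $C_Y$. Let $Y\subseteq W_F$, i.e. $F\subseteq C_Y$. Put
$$w(Y,F)=\sum_{Y\subseteq X\subseteq W_F}q^{\mathrm{rk}X-\mathrm{rk}Y},\qquad R(Y,F)=\sum_{F\subseteq F'\subseteq C_Y}q^{|F'|-|F|}(1-q)^{\sigma(F')-|F'|},$$
where the *carrier* of $F'$ is the smallest face of $C_Y$ containing $F'$, and $\sigma(F')$ is its dimension. Faces of $C_Y$ are unions of cones of $\Sigma$, and $\Phi$ is the carrier of $F'$ iff $\mathrm{relint}F'\subseteq\mathrm{relint}\Phi$. We call a cone *simplicial* if modulo its lineality space it is generated by linearly independent vectors. Every cone of dimension at most $2$ modulo lineality is simplicial; the cone over a square is not.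

One identity will be used twice. For a face $\Phi$ of $C_Y$ and $F\subseteq\Phi$,
$$\sum_{F''\supseteq F,\ F''\text{ with carrier }\Phi}(-1)^{|F''|-|F|}=(-1)^{\dim\Phi-|F|}.\tag{9}$$
Indeed, the cones $F''\supseteq F$ in $C_Y$ have images in $\mathbb R^r/\mathrm{span}F$ whose relative interiors partition $C_Y^F$, and the faces of $C_Y^F$ are the images $\Phi^F$ of the faces $\Phi\supseteq F$. The linear image of a relative interior is the relative interior of the image, so the $F''$ with carrier $\Phi$ are those that fill $\mathrm{relint}\,\Phi^F$. This is a relatively open convex cone of dimension $\dim\Phi-|F|$.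

**Lemma 16.** *Let $Y\subseteq W_F$, let $U$ be as in Lemma 15 for $Y$, $s=r-|F|-|U|$, $\delta=|U|-\mathrm{rk}Y$. Then*
$$\sum_{F\subseteq F'\subseteq C_Y}(-1)^{|F'|-|F|}w(Y,F')=q^\delta(q-1)^s,\tag{10}$$
$$\sum_{F\subseteq F'\subseteq C_Y}(-1)^{|F'|-|F|}R(Y,F')=\sum_{\Phi\supseteq F}(q-1)^{\dim\Phi-|F|},\tag{11}$$
*the last sum over the faces $\Phi$ of $C_Y$ containing $F$.*

*Proof.* For (10), exchange the sums. For $Y\subseteq X\subseteq W_F$, the $F'\supseteq F$ with $X\subseteq W_{F'}$ are those with $F'\subseteq C_X\subseteq C_Y$, so the left side is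
$$\sum_{Y\subseteq X\subseteq W_F}q^{\mathrm{rk}X-\mathrm{rk}Y}\chi(C_X^F).$$
By Lemma 15, $\chi(C_X^F)=0$ unless $X$ is $\mathrm{Filt}$ of a set of simples of $W_F$, and as $Y\subseteq X$ this set is $U\cup J$ with $J\subseteq U^c$; then $\chi(C_X^F)=(-1)^{s-|J|}$. Since $|U^c|=s$, we get $\sum_Jq^{\delta+|J|}(-1)^{s-|J|}=q^\delta(q-1)^s$.

For (11), insert the definition of $R(Y,F')$ as a sum over $F''\supseteq F'$ and sum first over $F'$: $\sum_{F\subseteq F'\subseteq F''}(-1)^{|F'|-|F|}q^{|F''|-|F'|}=(q-1)^{|F''|-|F|}$. So the left side is
$$\sum_{F\subseteq F''\subseteq C_Y}(q-1)^{|F''|-|F|}(1-q)^{\sigma(F'')-|F''|}=\sum_{F\subseteq F''\subseteq C_Y}(-1)^{|F''|-|F|}(1-q)^{\sigma(F'')-|F|}.$$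
Group by carriers and use (9): $\sum_\Phi(-1)^{\dim\Phi-|F|}(1-q)^{\dim\Phi-|F|}$. $\square$

**Lemma 17.** *If $C_Y^F$ is simplicial, then $w(Y,F)=R(Y,F)$.*

*Proof.* The cone $C_Y^F$ has lineality dimension $s$ and dimension $s+\delta$. If it is simplicial, it has $\binom\delta i$ faces of dimension $s+i$, and the right side of (11) is $(q-1)^s\sum_i\binom\delta i(q-1)^i=(q-1)^sq^\delta$, the right side of (10). Tangent cones of simplicial cones are simplicial, so by descending induction on $|F|$ the terms with $F'\supsetneq F$ in (10) and (11) agree; hence so do the terms with $F'=F$. $\square$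

For $Y=0$ we have $C_0=\mathbb R^r$ and $\sigma(F')=r$, so Lemma 17 gives for every $F$
$$\sum_{Y\subseteq W_F}q^{\mathrm{rk}Y}=\sum_{F'\supseteq F}q^{|F'|-|F|}(1-q)^{r-|F'|}.\tag{12}$$
In the example with $F=0$: $(1-q)^2+5q(1-q)+5q^2=1+3q+q^2$, the rank count of Section 1.

**Lemma 18.** *If $C_Y^F$ is simplicial, then $q^dR(Y,F)(1/q)=R(Y,F)(q)$ with $d=\dim C_Y^F=\mathrm{rk}W_F-\mathrm{rk}Y$.*

*Proof.* Fix a face $\Phi\supseteq F$ of $C_Y$ and $m=\dim\Phi$. By (9), applied to $F'$ in place of $F$, $\sum_{F''\supseteq F',\text{ carrier }\Phi}(-1)^{m-|F''|}=1$ for each $F'\subseteq\Phi$. Also $\sum_{F\subseteq F'\subseteq F''}q^{|F'|-|F|}(1-q)^{|F''|-|F'|}=1$. Inserting the first and then using the second,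
$$\sum_{F\subseteq F'\subseteq\Phi}q^{|F'|-|F|}(1-q)^{m-|F'|}=\sum_{F''\supseteq F,\text{ carrier }\Phi}(q-1)^{m-|F''|}.\tag{13}$$
Now, grouping $R$ by carriers and using (13),
$$q^dR(1/q)=\sum_{F\subseteq F'\subseteq C_Y}q^{\dim C_Y-\sigma(F')}(q-1)^{\sigma(F')-|F'|}=\sum_{F\subseteq F'\subseteq C_Y}q^{|F'|-|F|}\sum_{\Phi\supseteq F'}q^{\dim C_Y-\dim\Phi}(1-q)^{\dim\Phi-|F'|}.$$
Since $C_Y^F$ is simplicial, the faces $\Phi\supseteq F'$ form a Boolean lattice of rank $\dim C_Y-\sigma(F')$, so by the binomial theorem the inner sum is $(1-q)^{\sigma(F')-|F'|}$. $\square$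

## 13. The identity, one wide subcategory at a time

We write $\mathbf1=\mathrm{mod}A$ and $N^+(Z)=\#\{(M,0):W_{(M,0)}=Z\}$. To justify (7) we need the Möbius numbers $\mu(Z,\mathbf1)$.

**Lemma 19.** *$\mu(Z,\mathbf1)=(-1)^{r-\mathrm{rk}Z}N^+(Z)$.*

*Proof.* For wide $X$ put $h(X)=\sum_{(M,0)\subseteq C_X}(-1)^{|M|}$, the sum over faces without projective part. With $N_J=\{(0,P_j)\}_{j\in J}$, inclusion–exclusion gives
$$h(X)=\sum_{J\subseteq[r]}(-1)^{|J|}\sum_{N_J\subseteq F\subseteq C_X}(-1)^{|F|}.$$
Let $U$ be the set of simples of $\mathrm{mod}A$ that occur in objects of $X$, viewed as a subset of $[r]$. The inner sum is empty unless $N_J\subseteq C_X$, i.e. $J\cap U=\varnothing$. Then it is $(-1)^{|J|}\chi(C_X^{N_J})$, and $W_{N_J}$ is the category of modules not supported on $J$, with simples $S_i$, $i\notin J$. By Lemma 15 this is $0$ unless $X=\mathrm{Filt}(U)$, and then it is $(-1)^{|J|}(-1)^{r-|J|-|U|}$. So for $X=\mathrm{Filt}(U)$ we get $h(X)=\sum_{J\subseteq U^c}(-1)^{r-|U|-|J|}$, which is $1$ if $U=[r]$ and $0$ otherwise. Hence $h(X)=1$ for $X=\mathbf1$ and $h(X)=0$ for all other $X$. On the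 other hand $h(X)=\sum_{Z\supseteq X}(-1)^{r-\mathrm{rk}Z}N^+(Z)$, since $|M|=r-\mathrm{rk}W_{(M,0)}$. Möbius inversion gives the claim. $\square$

In the example $N^+(0)=2$, from the cones spanned by $e_1,e_2$ and by $e_1,e_1-e_2$, and $\mu(0,\mathbf1)=2$.

**The difference of the two sides.** This step turns (1) into a statement about intervals. By (3) and (8), expanding $(x+y)^{|M|}$ over subsets $M'$ of the summands of $M$, and then using (12) and Lemma 19,
$$\begin{aligned}(1-y)^rF\Big(\frac{x+y}{1-y},\frac y{1-y}\Big)&=\sum_{(M',0)}x^{|M'|}\sum_{G\supseteq(M',0)}y^{|G|-|M'|}(1-y)^{r-|G|}\\&=\sum_{(M',0)}x^{|M'|}\sum_{Y\subseteq W_{(M',0)}}y^{\mathrm{rk}Y}=\sum_Yy^{\mathrm{rk}Y}\sum_{Z\supseteq Y}N^+(Z)x^{r-\mathrm{rk}Z}=\sum_Yy^{\mathrm{rk}Y}a_Y(x).\end{aligned}$$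
With (6), valid on $\mathcal W$ by (T4) and Lemma 14,
$$M(-x,-y/x)-(1-y)^rF\Big(\frac{x+y}{1-y},\frac y{1-y}\Big)=\sum_{Y\in\mathcal W}y^{\mathrm{rk}Y}\big(b_Y(x)-a_Y(x)\big).\tag{14}$$

**Proposition A.** *If all cones $C_Y$ are simplicial, (1) holds.*

*Proof.* Let $[Y,Z]$ be an interval of $\mathcal W$. By (T3) $Z=W_F$, and $C_Y^F$ is simplicial as a tangent cone of $C_Y$. By Lemmas 17 and 18 the interval is rank-symmetric. Apply Lemma 11 and (14). $\square$

**Proposition B.** *The coefficient of $xy^{r-3}$ in (14) is $\sum(m(Y)-3)$ over the wide $Y$ of rank $r-3$ with $C_Y$ not simplicial, where $m(Y)\ge4$ is the number of extreme rays of $C_Y$.*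

*Proof.* Let $w_i$ be the number of $X\supseteq Y$ with $\mathrm{rk}X=r-3+i$. Since $\mu=-1$ on covers, $[x]b_Y=w_1$ and $[x]a_Y=w_2$ for $\mathrm{rk}Y=r-3$, so the coefficient is $\sum_{\mathrm{rk}Y=r-3}(w_1-w_2)$. If $C_Y$ is simplicial, $w_1=w_2$ by Lemmas 17 and 18 with $F=0$.

Let $C_Y$ be nonsimplicial. It has dimension $3$, and if its lineality space were nonzero it would be simplicial. So it is a pointed three-dimensional cone with $m\ge4$ rays and $m$ two-dimensional faces. For $F\ne0$ in $C_Y$ the tangent cone $C_Y^F$ has dimension at most $2$, so it is simplicial and $w(Y,F)=R(Y,F)$. Subtract (11) from (10) at $F=0$; here $s=0$ as $C_Y$ is pointed, and $\delta=3$: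
$$w(Y,0)-R(Y,0)=q^3-\big(1+m(q-1)+m(q-1)^2+(q-1)^3\big)=(m-3)(q-q^2).$$
The linear coefficient of $R(Y,0)$ is the number $v$ of rays of $\Sigma$ in $C_Y$: the zero cone has $\sigma(0)=0$ and contributes $1$, each ray contributes $q$ times a power of $1-q$. So $w_1=v+m-3$.

Finally $w_2=v$. If $Z\supseteq Y$ has rank $r-1$, then $C_Z\subseteq C_Y$ has dimension $1$ and is pointed, so it is a single ray $\rho$ of $\Sigma$; and $Z\subseteq W_\rho$ with equal ranks, so $Z=W_\rho$. Conversely each ray $\rho\subseteq C_Y$ gives $W_\rho\supseteq Y$ of rank $r-1$, with $C_{W_\rho}=\rho$. So $w_1-w_2=m-3$. $\square$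

Everything now depends on whether the cones $C_Y$ for $A_\lambda$ are simplicial. As noted after (8), replacing $A_\lambda$ by $A_\lambda^{op}$ only changes signs of cones.

## 14. Strings on the grid

**Indecomposable modules.** A string is a walk along arrows without immediate backtracking that contains no relation; the string module $M(s)$ has one basis vector for each vertex of the walk, and arrows act along it. At a vertex of a string of $A_\lambda$, two consecutive arrows in the same direction are both horizontal or both vertical, by the relations; two distinct arrows with common target go to the pair of neighbors {left, below}; two with common source to {above, right}. In every case the two edges consist of one of {left, above} and one of {right, below}. Hence strings are exactly *segments*: paths $s=(x_0,\dots,x_p)$, $p\ge0$, of interior vertices with right and down steps. They visit no vertex twice, so there are no bands, and $A_\lambda$ is representation-finite with indecomposables $M(s)$ (Butler–Ringel, 1987). In particular it is $\tau$-tilting finite.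

**Homomorphisms.** By Crawley-Boevey's graph maps, $\mathrm{Hom}(M(s),M(t))\ne0$ iff some common run is a quotient of $s$ and a submodule of $t$. The arrow on a right step goes forward, the arrow on a down step goes backward. So a run is

- a *quotient* of $s$ iff it is entered from above or started there, and left to the right or ended there;
- a *submodule* of $t$ iff it is entered from the left or started there, and left downward or ended there.

Such a common run is automatically maximal, because the two segments enter and leave it differently. For $s=t$ only the whole segment qualifies, so each $M(s)$ is a brick. In the example, $M(v_1)$ is a quotient of $M(v_1,v_2)$, since the run $\{v_1\}$ is started there and left to the right. Wide subcategories are $\mathrm{Filt}$ of sets of pairwise Hom-orthogonal bricks, which are their simples (Ringel). Since $W_\theta$ is closed under extensions, $C_Y=\bigcap_jC_{M(s_j)}$ if $Y$ has the simples $M(s_j)$; here $C_{M(s)}=\{\theta:M(s)\in W_\theta\}$.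

**Lemma 20.** *For an edge $\varepsilon=(x,y)$ of $s$ let $p_s(\varepsilon)$ be the sum of $\theta$ over the vertices of $s$ up to $x$. Then $\theta\in C_{M(s)}$ iff $\theta(s):=\sum_{x\in s}\theta_x=0$ and, for each edge $\varepsilon$ of $s$, $p_s(\varepsilon)\ge0$ if $\varepsilon$ is horizontal and $p_s(\varepsilon)\le0$ if $\varepsilon$ is vertical.*

*Proof.* The initial part of $s$ up to $x$ is a quotient if $\varepsilon$ is horizontal and a submodule if $\varepsilon$ is vertical; so the conditions are necessary. Conversely, each vertex occurs at most once in $s$, so a quotient is supported on a set of vertices closed under predecessors of arrows, a union of intervals. Each interval is entered by a vertical edge or started, and left by a horizontal edge or ended; the sum of $\theta$ over it is the difference of the partial sum at its exit (which is $\ge0$, or $\theta(s)=0$) and that at its entry (which is $\le0$, or $0$). $\square$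

## 15. A crossing gives a cone over a square

**Lemma 21.** *If $\lambda$ is crossing, there is a wide $Y$ of rank $r-3$ with $C_Y$ not simplicial.*

*Proof.* Let $c=(w_0,\dots,w_k)$ be a crossing, $l,u$ the left and upper neighbors of $w_0$, and $e,d$ the right and lower neighbors of $w_k$.

**Step 1. Construct $Y$.** Cut $\alpha=(l,c,e)$ at all vertical steps of $c$ and $\beta=(u,c,d)$ at all horizontal steps of $c$. We get horizontal pieces of $\alpha$ and vertical pieces of $\beta$, together $k+2$ pieces on $k+5$ vertices. We check that they are distinct and Hom-orthogonal. Pieces of the same kind are disjoint. A horizontal and a vertical piece share at most one vertex, some $w_i$. By the criterion of Section 14, a nonzero Hom from the horizontal to the vertical piece requires that $w_i$ is the left end of the first and the top end of the second; one in the other direction, that $w_i$ is the right end of the horizontal and the bottom end of the vertical piece. In the first case $i\ge1$, because the pieces of $w_0$ contain $l$, respectively $u$; and the step $(w_{i-1},w_i)$ has been cut in both $\alpha$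 and $\beta$, so it is both vertical and horizontal, which is impossible. The second case is excluded in the same way, with $i<k$ and the step $(w_i,w_{i+1})$. If two pieces were equal, both would be $\{w_i\}$, and the same contradiction arises. Add the simples at all other interior vertices. This set of orthogonal bricks generates a wide $Y$ of rank $(k+2)+(r-k-5)=r-3$.

**Step 2. Compute $C_Y$.** Let $A_i,B_i$ be the sums of $\theta$ along $\alpha,\beta$ up to $w_i$, and $a=\theta_l$, $t=-\theta_u$, so $A_i-B_i=a+t$. Each piece has total $0$, so partial sums in a piece are the $A_i$, respectively $B_i$. By Lemma 20 the conditions are: $\theta=0$ off $\alpha\cup\beta$; $a\ge0$ and $t\ge0$ (edges $(l,w_0)$, $(u,w_0)$); for $i<k$, at a right step $B_i=0$ and $A_i\ge0$, i.e. $A_i=a+t$; at a down step $A_i=0$ and $B_i\le0$, i.e. $A_i=0$; the inequalities here follow from $a,t\ge0$. At the end, $A_k=:p\ge0$, $B_k=p-a-t\le0$, $\theta_e=-A_k$, $\theta_d=-B_k$. So $\theta$ is determined by $(a,t,p)$, and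
$$C_Y\cong\{(a,t,p):a,t\ge0,\ 0\le p\le a+t\}.$$
The slice $a+t=1$ is a square, and the extreme rays are exactly $(1,0,0),(0,1,0),(1,0,1),(0,1,1)$. So $C_Y$ is not simplicial. $\square$

In the plus, $k=0$ and the pieces are $(W,C,E)$ and $(N,C,S)$.

With Proposition B, for a crossing shape the coefficient of $xy^{r-3}$ in $M(-x,-y/x)$ exceeds that on the right side of (1) by at least $1$.

## 16. Without a crossing every cone is an orthant

**Lemma 22.** *If $\lambda$ is not crossing, all $C_Y$ are simplicial.*

Let $Y$ have the simples $M(s_1),\dots,M(s_m)$. Let $V$ and $\mathcal E$ be the sets of vertices and edges used by the $s_j$, and let $\mathcal S_x$, $\mathcal S_\varepsilon$ be the sets of the $s_j$ through a vertex $x$, an edge $\varepsilon$. The plan is to find coordinates $z_\varepsilon$, one per edge, in which $C_Y$ is given by $z_\varepsilon\ge0$ and by flow-conservation equations, and to solve these equations without subtraction.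

**Step 1. Order the segments at each vertex.** This step uses orthogonality to line up the segments through a point. Let $s\ne t$ in $\mathcal S_x$ have the maximal common run $c\ni x$. Put $\mathrm{back}(s,t)=+$ if at the start of $c$ we have ($s$ from the left, $t$ from above), ($s$ from the left, $t$ starts) or ($s$ starts, $t$ from above); $-$ if reversed; $0$ if both start. Put $\mathrm{fwd}(s,t)=+$ if at the end of $c$ we have ($s$ right, $t$ down), ($s$ right, $t$ ends) or ($s$ ends, $t$ down); $-$ if reversed; $0$ if both end. By Section 14, $c$ gives $\mathrm{Hom}(M(t),M(s))\ne0$ iff $\mathrm{back}\in\{+,0\}$ and $\mathrm{fwd}\in\{-,0\}$, and $\mathrm{Hom}(M(s),M(t))\ne0$ iff $\mathrm{back}\in\{-,0\}$ and $\mathrm{fwd}\in\{+,0\}$. Orthogonality therefore means $\mathrm{back}=\mathrm{fwd}\in\{+,-\}$. Put $s<_xt$ if this common sign is $+$. This is the lexicographic order of the words read backward from $x$, with letters (from left $<$ start $<$ from above), hence a total order; equally it is lexicographic in the forward words (right $<$ end $<$ down). So in $<_x$ the segments entering $x$ from the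 left come first, then at most one starting at $x$, then those entering from above; and likewise those leaving right, then at most one ending, then those leaving down. For $\varepsilon=(x,y)$ the set $\mathcal S_\varepsilon$ is a block of consecutive elements in both $<_x$ and $<_y$, with the same order.

**Step 2. One inequality per edge suffices.** For $\theta\in\mathrm{ann}(Y)$ put
$$z_\varepsilon=p_{\max\mathcal S_\varepsilon}(\varepsilon)\ \text{ for horizontal }\varepsilon,\qquad z_\varepsilon=-p_{\min\mathcal S_\varepsilon}(\varepsilon)\ \text{ for vertical }\varepsilon.$$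
We claim $\theta\in C_Y$ iff all $z_\varepsilon\ge0$. "$\Rightarrow$" is clear from Lemma 20. For "$\Leftarrow$" go through the edges in the down-right direction. Let $s<t$ in $\mathcal S_\varepsilon$, and let their common run be entered by edges $\mathrm{in}_s$ (horizontal or absent) and $\mathrm{in}_t$ (vertical or absent). The vertices of the run cancel, so
$$p_s(\varepsilon)-p_t(\varepsilon)=p_s(\mathrm{in}_s)-p_t(\mathrm{in}_t)\ge0$$
by induction, absent terms being $0$. So for horizontal $\varepsilon$ all $p_s(\varepsilon)\ge z_\varepsilon\ge0$, and for vertical $\varepsilon$ all $p_t(\varepsilon)\le-z_\varepsilon\le0$. Now apply Lemma 20.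

**Step 3. Nodes and the equations between the $z_\varepsilon$.** A *node* is a maximal common run $c=(w_0,\dots,w_k)$ of $s<t$ that are consecutive in $<_x$ for some $x\in c$, taken together with the pair $(s,t)$. They are then consecutive at every vertex of $c$, because along each edge of $c$ the block $\mathcal S_\varepsilon$ is consecutive at both ends with the same order. A node with $k+1$ vertices accounts for $k+1$ consecutive pairs at vertices and $k$ at edges, so the set $\mathcal N$ of nodes has
$$|\mathcal N|=\sum_{x\in V}(|\mathcal S_x|-1)-\sum_{\varepsilon\in\mathcal E}(|\mathcal S_\varepsilon|-1)=m-|V|+|\mathcal E|,\tag{15}$$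
since each segment has one more vertex than edges.

At a node let $\mathrm{in}_s,\mathrm{in}_t,\mathrm{out}_s,\mathrm{out}_t$ be the edges by which $s,t$ enter and leave the run; $\mathrm{in}_s,\mathrm{out}_s$ are horizontal or absent, $\mathrm{in}_t,\mathrm{out}_t$ vertical or absent. From $\theta(s)=\theta(t)=0$,
$$p_s(\mathrm{in}_s)-p_t(\mathrm{in}_t)=p_s(\mathrm{out}_s)-p_t(\mathrm{out}_t),$$
as both $p_s$ and $p_t$ increase by the sum of $\theta$ over the run, and an absent edge has partial sum $0$. Because $s,t$ are consecutive, at both ends $s$ is the maximum of its horizontal block and $t$ the minimum of its vertical block. Hence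
$$z_{\mathrm{in}_s}+z_{\mathrm{in}_t}=z_{\mathrm{out}_s}+z_{\mathrm{out}_t}\qquad(\text{absent terms }0).\tag{16}$$
Each node has at least one in-edge and at least one out-edge, as $\mathrm{back},\mathrm{fwd}\ne0$. Each edge is the in-edge of at most one node and the out-edge of at most one node, because at the relevant endpoint the pair must be (maximum of the block, its successor) or (predecessor, minimum of the block). Draw an arrow $\nu\to\nu'$ if an out-edge of $\nu$ is an in-edge of $\nu'$; then $\nu'$ lies strictly further down-right, so this graph is acyclic.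

For example, for the $Y$ of Lemma 21 with $k=0$ the only node is $\{w_0\}$, with two in-edges and two out-edges, and (16) reads $z_1+z_2=z_3+z_4$: the cone over a square.

**Step 4. The equations (16) describe $C_Y$ completely.** This is a dimension count. Consider $\theta|_V\mapsto z$ on $\mathrm{ann}(Y)\cap\mathbb R^V$, a space of dimension $|V|-m$ by Lemma 13. The map is injective: $z=0$ implies $\pm\theta\in C_Y$ by Step 2, so $\theta|_V=0$ by Lemma 15 with $F=0$. The relations (16) are linearly independent: choose one out-edge for each node; these are distinct. The matrix of (16) in these columns has nonzero diagonal, and the chosen out-edge of $\mu$ can occur in the relation of another node $\nu$ only as an in-edge, when $\mu\to\nu$; so, ordered along the acyclic graph, the matrix is triangular. Hence (16) cuts out a space of dimension $|\mathcal E|-|\mathcal N|=|V|-m$, by (15). Therefore the image is all of it, and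
$$C_Y\cong\{z\in\mathbb R^{\mathcal E}_{\ge0}:(16)\}\times\mathbb R^{V^c},$$
where $V^c$ is the set of interior vertices not in $V$.

**Step 5. Solve the equations without subtraction.** Call a node *merging* if it has two in-edges and *branching* if it has two out-edges. Suppose there were nodes $\nu_0\to\dots\to\nu_p$ $(p\ge0)$ with $\nu_0$ merging and $\nu_p$ branching. Concatenating their runs along the connecting edges gives a right-down path of interior vertices whose first vertex has interior left and upper neighbors and whose last vertex has interior right and lower neighbors: a crossing. As $\lambda$ is not crossing, there is no such sequence. Let a node be of type 2 if it is merging or reachable from a merging node, and of type 1 otherwise.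

A type-1 node is not merging, so it has a unique in-edge $\varepsilon$, and (16) reads $z_\varepsilon=\sum z_{\mathrm{out}}$: eliminate $z_\varepsilon$. A type-2 node is not branching, so it has a unique out-edge $\varepsilon$, and $z_\varepsilon=\sum z_{\mathrm{in}}$: eliminate $z_\varepsilon$. No edge is eliminated twice: otherwise it would lead from a type-2 node to a type-1 node, which is impossible. Now expand recursively. An out-edge of a type-1 node can be eliminated only by a later type-1 node, of which it is the in-edge, since no other node has it as out-edge. An in-edge of a type-2 node can be eliminated only by an earlier type-2 node, of which it is the out-edge. By acyclicity the expansion terminates, and every eliminated $z_\varepsilon$ is a combination of non-eliminated variables with nonnegative coefficients. There are $|\mathcal E|-|\mathcal N|$ non-eliminated variables, which is the dimension of the solution space, so they are free coordinates on it. The conditions $z\ge0$ reduce to nonnegativity of these coordinates: the cone is an orthant, and $C_Y$ is simplicial. $\square$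

## 17. The crossing criterion, and rectangles

*Proof of Theorem 2.* If $\lambda$ is not crossing, Lemma 22 and Proposition A give (1). If $\lambda$ is crossing, Lemma 21 and Proposition B show that the coefficient of $xy^{r-3}$ in $M(-x,-y/x)$ is larger than the one on the right side, so (1) fails. $\blacksquare$

A crossing has at least five interior vertices, so (1) holds for $r\le4$. For the $a\times b$ rectangle of cells the interior is an $(a-1)\times(b-1)$ array. A crossing occupies at least three columns (those of $l$, $w_0$ and $e$) and at least three rows (those of $u$, $w_0$ and $d$). Conversely, if $a-1\ge3$ and $b-1\ge3$, an inner vertex of the array with its four neighbors is a crossing. So (1) holds for the rectangle iff $\min(a,b)\le3$: it is true for $3\times4$ and false for $4\times4$.
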